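\title{Affine extension of Baire maps from a Lindel\"of resolvable extreme boundary}

\begin{abstract}
Let $X$ be a Choquet simplex or the dual unit ball of a real or complex $L_1$-predual, and let $F$ be a Fr\'echet space. If the set $\operatorname{ext}X$ of extreme points is Lindel\"of, a bounded map $\operatorname{ext}X\to F$ of Baire class $\alpha\ge1$ (odd or homogeneous in the case of a ball) is known to extend to a map $X\to F$ of affine class $1+\alpha$. We show that the class $\alpha$ suffices when $\operatorname{ext}X$ is also resolvable, which answers a question from a paper of Kalenda and Spurn\'y. For Lindel\"of $\operatorname{ext}X$ the exact condition is that every continuous image of $\operatorname{ext}X$ in a metrizable space be $\sigma$-compact; for metrizable $X$ it means that $\operatorname{ext}X$ is an $F_\sigma$ set.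
\end{abstract}

\section{Introduction}\label{sec:intro}

A continuous affine function on a compact convex set $X$ is determined by its values on the set $\operatorname{ext}X$ of extreme points. The abstract Dirichlet problem goes the other way: given boundary data on $\operatorname{ext}X$, find an affine extension to $X$ that is as regular as the data. We measure regularity by the Baire hierarchy and ask when no class is lost.

\subsection*{The setting}
Topological spaces are Hausdorff and $\mathbb N=\{1,2,\dots\}$. A Banach space $E$ is an \emph{$L_1$-predual} if $E^*$ is isometric to some $L^1(\mu)$. An \emph{(S,R,C) compact set} is a compact convex set $X$ of one of three types: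
\begin{enumerate}
\item[(S)] $X$ is a Choquet simplex in a real locally convex space (see Section~\ref{sec:tools});
\item[(R)] $X=B_{E^*}$ is the dual unit ball, with the weak$^*$ topology, of a real $L_1$-predual $E$;
\item[(C)] the same for a complex $L_1$-predual $E$.
\end{enumerate}
The scalar field $\mathbb K$ is $\mathbb R$ in cases (S) and (R) and $\mathbb C$ in case (C). We put $\mathbb T=\{\lambda\in\mathbb K:|\lambda|=1\}$, and $F$ always denotes a Fr\'echet space over $\mathbb K$. In cases (R) and (C) a map $f$ from $X$ or from $\operatorname{ext}X$ to $F$ is \emph{homogeneous} if $f(\lambda x)=\lambda f(x)$ for all $\lambda\in\mathbb T$. In case (R) this says that $f$ is odd.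

Finite dimensions show why these three types are singled out. The vertices of a simplex are affinely independent, so every map on them has an affine extension. The extreme points of the unit ball of $\ell_1^n$ are the multiples $\lambda u_i$, $\lambda\in\mathbb T$, of the unit vectors, so every homogeneous map on them has a linear extension. On the Euclidean disc, by contrast, the odd continuous function $\cos3\theta$ on the boundary circle has no affine extension.

For a topological space $T$ let $\mathrm{Ba}_0(T,F)$ be the set of continuous maps $T\to F$, and for $0<\alpha<\omega_1$ let $\mathrm{Ba}_\alpha(T,F)$ be the set of pointwise limits of sequences from $\bigcup_{\beta<\alpha}\mathrm{Ba}_\beta(T,F)$. Let $\mathfrak A_0(X,F)$ be the set of continuous affine maps $X\to F$ that are homogeneous in cases (R) and (C), and for $0<\alpha<\omega_1$ let $\mathfrak A_\alpha(X,F)$ be the set of pointwise limits of sequences from $\bigcup_{\beta<\alpha}\mathfrak A_\beta(X,F)$. Both indices count iterated sequential limits, but in the second hierarchy every approximant must be affine. The restriction to $\operatorname{ext}X$ of an element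 of $\mathfrak A_\alpha(X,F)$ lies in $\mathrm{Ba}_\alpha(\operatorname{ext}X,F)$, so for data of class exactly $\alpha$ the best possible extension has affine class $\alpha$.

\subsection*{The question}
Let $X$ be the simplex of probability measures on a compact space $K$, so that $\operatorname{ext}X$ is a copy of $K$. A bounded function $f\in\mathrm{Ba}_\alpha(K,\mathbb R)$ extends to $\mu\mapsto\int f\,d\mu$, and this extension lies in $\mathfrak A_\alpha(X,\mathbb R)$: truncate the approximants, apply dominated convergence and use induction on $\alpha$. Nothing is lost. When $\operatorname{ext}X$ is not closed, bounded continuous data need not have a continuous extension (Section~\ref{sec:model}), so one limit is spent already on continuous data, and iterating suggests $n+1$ limits for data of class $n$. This is the known bound.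

\begin{theorem}[known]\label{thm:known}
Let $X$ be an (S,R,C) compact set with $\operatorname{ext}X$ Lindel\"of, let $F$ be a Fr\'echet space over $\mathbb K$ and let $\alpha\in[1,\omega_1)$. Then every bounded $f\in\mathrm{Ba}_\alpha(\operatorname{ext}X,F)$, homogeneous in cases (R) and (C), extends to an element of $\mathfrak A_{1+\alpha}(X,F)$.
\end{theorem}

Since $1+\alpha=\alpha$ for infinite $\alpha$, a class is lost only for finite $\alpha$. The loss may be avoidable. If $f=\lim_kf_k$ with $f_k$ continuous and $f_k=\lim_mh_{k,m}$ with $h_{k,m}$ continuous and affine, then the two limits merge into one along a diagonal as soon as the inner limits are uniform on pieces that exhaust $\operatorname{ext}X$. One therefore expects a positive answer when $\operatorname{ext}X$ is built from compact pieces in a countable way.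

A function $g$ on a space $T$ has the \emph{point of continuity property} if $g|_H$ has a point of continuity for every nonempty closed $H\subset T$. A set $A\subset T$ is \emph{resolvable} (an \emph{H-set}) if its characteristic function $1_A$ has this property. A function with values $0,1$ is continuous at a point exactly when it is constant near that point, so $A$ is resolvable if and only if there is no nonempty closed $H$ in which both $H\cap A$ and $H\setminus A$ are dense. For example, a set $A=O\cap C$ with $O$ open and $C$ closed is resolvable: $1_A$ is constant on $H\setminus C$, on $H\cap O$ if $H\subset C$, and on $H$ if $H\cap O=\emptyset$, and one of these cases provides a nonempty relatively open subset of $H$. Resolvability of $\operatorname{ext}X$ is always meant in $X$. The following question comes from Kalenda and Spurn\'y \cite{KS}.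

\begin{quote}
\emph{Let $\operatorname{ext}X$ be Lindel\"of and resolvable. Can $1+\alpha$ be replaced by $\alpha$ in Theorem~\ref{thm:known}, for every $F$, every $\alpha\in[1,\omega_1)$ and every $f$?}
\end{quote}

\subsection*{Results}
The answer is yes. The proof uses resolvability only through the following consequence.

\begin{definition}\label{def:P}
A Lindel\"of completely regular space $Y$ has \emph{property (P)} if $\psi(Y)$ is $\sigma$-compact for every continuous map $\psi$ from $Y$ to a metrizable space.
\end{definition}

We write $\overline{\operatorname{aco}}\,A$ for the closed absolutely convex hull of $A\subset F$.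

\begin{theorem}\label{thm:main}
Let $X$ be an (S,R,C) compact set such that $\operatorname{ext}X$ is Lindel\"of and resolvable or, more generally, Lindel\"of with property (P). Let $F$ be a Fr\'echet space over $\mathbb K$, let $\alpha\in[1,\omega_1)$, and let $f\in\mathrm{Ba}_\alpha(\operatorname{ext}X,F)$ be bounded, and homogeneous in cases (R) and (C). Then $f$ extends to some $h\in\mathfrak A_\alpha(X,F)$ with $h(X)\subset\overline{\operatorname{aco}}\,f(\operatorname{ext}X)$.
\end{theorem}

Theorem~\ref{thm:known} is not used in the proof. Property (P) turns out to be necessary, already for scalar functions of the first class.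

\begin{theorem}\label{thm:char}
Let $X$ be an (S,R,C) compact set with $\operatorname{ext}X$ Lindel\"of. The following are equivalent:
\begin{enumerate}
\item[(1)] every bounded $f\in\mathrm{Ba}_1(\operatorname{ext}X,\mathbb K)$, homogeneous in cases (R) and (C), extends to an element of $\mathfrak A_1(X,\mathbb K)$;
\item[(2)] the conclusion of Theorem~\ref{thm:main} holds for all $F$, all $\alpha\in[1,\omega_1)$ and all $f$ as in that theorem;
\item[(3)] $\operatorname{ext}X$ has property (P).
\end{enumerate}
For metrizable $X$ these conditions hold if and only if $\operatorname{ext}X$ is an $F_\sigma$ set, if and only if $\operatorname{ext}X$ is resolvable. They fail for the Poulsen simplex, so resolvability cannot simply be dropped from Theorem~\ref{thm:main}.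
\end{theorem}

Section~\ref{sec:model} shows the method in an example. Sections~\ref{sec:tools}--\ref{sec:proof} prove Theorem~\ref{thm:main}, and Section~\ref{sec:converse}, which is not needed for it, proves Theorem~\ref{thm:char}.

\section{A model case: measures on the half-line}\label{sec:model}

Let $T=[0,\infty)$ and let $E=C_0(T)$ be the real space of continuous functions vanishing at infinity. Its dual is the space of finite signed Borel measures on $T$ with the total variation norm, which is an $L^1$-space, and $Y=\operatorname{ext}B_{E^*}=\{\pm\delta_t:t\in T\}$ consists of two copies of $T$. As $t\to\infty$, $\delta_t\to0$ weak$^*$. Thus $Y$ is $\sigma$-compact and open in its closure $Y\cup\{0\}$, hence Lindel\"of and resolvable. Odd maps $f:Y\to F$ correspond to maps $u:T\to F$ by $u(t)=f(\delta_t)$, with the same Baire class.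

Take first $F=\mathbb R$ and $u=1$. An odd extension $h$ has $h(0)=0$ and $h(\delta_t)=1$, so it is discontinuous at $0$. Continuous data do lose a class, and the case $\alpha=0$ has to be excluded.

Now let $p_1\le p_2\le\cdots$ be seminorms defining the topology of $F$, let $B\subset F$ be closed, bounded and absolutely convex, and let $u=\lim_nu_n$ pointwise with $u_n:T\to B$ continuous. We build an extension of class $1$. For $n,m\in\mathbb N$ consider the hat functions $e_i(t)=\max(0,1-|mt-i|)$, $0\le i\le nm$. They belong to $E$, and their sum is at most $1$ on $T$ and equal to $1$ on $[0,n]$. For $v:T\to B$ put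
\[
S_{n,m}v(\mu)=\sum_{i=0}^{nm}\Bigl(\int e_i\,d\mu\Bigr)\,v(i/m),\qquad\mu\in B_{E^*}.
\]
Whatever $v$ is, this map is weak$^*$ continuous, affine and odd. It takes values in $B$, because $\sum_i|\int e_i\,d\mu|\le\int\sum_ie_i\,d|\mu|\le1$. For $t\in[0,n]$,
\[
S_{n,m}v(\delta_t)-v(t)=\sum_ie_i(t)\bigl(v(i/m)-v(t)\bigr),
\]
and only indices with $|i/m-t|<1/m$ contribute. Since $u_n$ is uniformly continuous on $[0,n]$, we can choose $m_n$ so that $h_n=S_{n,m_n}u_n$ satisfies $p_n(h_n(\delta_t)-u_n(t))\le1/n$ for all $t\in[0,n]$. Every $t$ lies in $[0,n]$ for large $n$, so $h_n(\delta_t)\to u(t)$: the two limits have merged. Finally $h_n(\mu)=\int h_n(\delta_t)\,d\mu(t)$, both sides being the same finite sum, so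
\[
p_j\bigl(h_n(\mu)-h_k(\mu)\bigr)\le\int p_j\bigl(h_n(\delta_t)-h_k(\delta_t)\bigr)\,d|\mu|(t)\longrightarrow0\qquad(n,k\to\infty)
\]
by dominated convergence. Hence $(h_n)$ converges on all of $B_{E^*}$, and the limit is an extension of class $1$.

Three things were used, and each has a counterpart in general.
\begin{enumerate}
\item[(i)] \emph{Convergence on the boundary spreads to the whole set}, because each point is represented by a measure carried by the boundary. In general, maximal measures do this (Section~\ref{sec:soft}).
\item[(ii)] \emph{Sampling operators} turn any map into a finite-rank affine map and reproduce continuous maps uniformly on compact sets of extreme points. In general there is no partition of unity in $E$, but there is one in $E^{**}$, and local reflexivity brings it down to $E$ (Section~\ref{sec:quotient}).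
\item[(iii)] \emph{The boundary is metrizable and $\sigma$-compact.} In general we assume neither. We pass to a metrizable quotient of $X$ that sees the countably many maps $f_k$ and sends extreme points to extreme points (Section~\ref{sec:quotient}); property (P) makes its boundary $\sigma$-compact.
\end{enumerate}

\section{Standard facts}\label{sec:tools}

Let $X$ be a compact convex subset of a locally convex space $V$, and let $A(X)$ be the Banach space of real continuous affine functions on $X$ with the supremum norm. Measures on compact spaces are Radon measures. A probability measure $\mu$ on $X$ has \emph{barycenter} $x\in X$ if $a(x)=\int a\,d\mu$ for all $a\in A(X)$; the same formula then holds for complex continuous affine $a$. The measure $\mu$ is \emph{maximal} if it is maximal among probability measures in the order ``$\int c\,d\mu\le\int c\,d\nu$ for all continuous convex $c$''. The set $X$ is a \emph{Choquet simplex} if every point is the barycenter of exactly one maximal measure. \emph{Baire sets} of a space form the $\sigma$-algebra generated by the real continuous functions; in a metrizable space they are the Borel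 sets.

\begin{enumerate}
\item[(F1)] (Choquet--Bishop--de Leeuw) Every $x\in X$ is the barycenter of a maximal probability measure $\mu$, and a maximal $\mu$ satisfies $\mu(A)=1$ for every Baire set $A\supset\operatorname{ext}X$.
\item[(F2)] If $c$ is continuous and convex on $X$ and $x\in\operatorname{ext}X$, then $c(x)=\inf\{a(x):a\in A(X),\ a\ge c\}$. The functions $\operatorname{Re}v^*|_X+t$ with $v^*\in V^*$, $t\in\mathbb R$, are uniformly dense in $A(X)$.
\item[(F3)] (Local reflexivity) If $E$ is a real or complex Banach space, $W\subset E^{**}$ a finite-dimensional subspace and $\varepsilon>0$, there is a linear $J:W\to E$ with $\|J\|\le1+\varepsilon$ and $J=\mathrm{id}$ on $W\cap E$.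
\item[(F4)] For both scalar fields, $L^1(\mu)^*$ is isometric to $C(\Omega)$ for some compact $\Omega$.
\item[(F5)] (Dugundji) A continuous map from a nonempty closed subset of a metrizable space to a locally convex space extends continuously to the whole space, with values in the convex hull of the original range.
\item[(F6)] If $X$ is a Choquet simplex, then $A(X)^*$ is isometric to some $L^1(\mu)$. The evaluation map $\kappa:X\to A(X)^*$, $\kappa(x)(a)=a(x)$, is an affine homeomorphism onto the state space $\kappa X$; moreover $B_{A(X)^*}=\operatorname{co}(\kappa X\cup-\kappa X)$ and $\operatorname{ext}B_{A(X)^*}=\kappa(\operatorname{ext}X)\cup-\kappa(\operatorname{ext}X)$.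
\item[(F7)] If $X$ is metrizable, with metric $\rho$, then $\operatorname{ext}X$ is a $G_\delta$ set: its complement is the union of the compact sets $\{\frac12(z+w):\rho(z,w)\ge1/n\}$.
\end{enumerate}

Three properties of Baire classes follow by induction on the class: $\mathrm{Ba}_\beta\subset\mathrm{Ba}_\alpha$ for $\beta<\alpha$ (constant sequences); $\mathrm{Ba}_\alpha(T,F)$ is a vector space; composition with a continuous map on the left or on the right preserves $\mathrm{Ba}_\alpha$. In particular, if $g,g':T\to F$ are Baire maps, $p$ is a continuous seminorm and $y^*\in F^*$, then $p(g-g')$ and $y^*\circ g$ are scalar Baire functions, hence measurable for the Baire $\sigma$-algebra. We use the Hahn--Banach theorem in two forms. For a continuous seminorm $p$ on $F$,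
\begin{equation}\label{eq:HB}
p(v)=\sup\{|y^*(v)|:y^*\in F^*,\ |y^*|\le p\}.
\end{equation}
For a nonempty closed absolutely convex $B\subset F$, a vector $v$ lies in $B$ if $|y^*(v)|\le1$ for every $y^*\in F^*$ with $|y^*|\le1$ on $B$ (bipolar theorem).

\section{Resolvable Lindel\"of sets have property (P)}\label{sec:resolvable}

Resolvability yields compact pieces only locally and only inside closed subsets. To assemble countably many of them we would like the complement of a compact piece $K$ to be Lindel\"of, which may fail when $K$ is not a $G_\delta$ set. A map $\psi$ to a metric space repairs this: the points that $\psi$ does not send into $\psi(K)$ form a countable union of closed sets. This is why we aim at $\sigma$-compactness of the images of $Y$ and not of $Y$ itself.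

\begin{lemma}\label{lem:resolvable}
If $Y$ is a Lindel\"of resolvable subset of a compact space $X$, then $Y$ has property (P).
\end{lemma}

\begin{proof}
\emph{Every nonempty relatively closed $P\subset Y$ contains a point with a compact neighborhood in $P$.} Let $\overline P$ be the closure in $X$. Since $1_Y|_{\overline P}$ has a point of continuity, there is an open $U\subset X$ meeting $\overline P$ such that $1_Y$ is constant on $U\cap\overline P$. The set $U$ meets $P\subset Y$, so the constant is $1$, and $U\cap\overline P\subset Y\cap\overline P=P$. Take $y\in U\cap P$ and a compact neighborhood $C\subset U$ of $y$ in $X$. Then $C\cap\overline P$ is compact, is contained in $P$, and is a neighborhood of $y$ in $P$.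

\emph{Exhaustion.} Let $\psi:Y\to M$ be continuous with $M$ metric. Call $A\subset Y$ \emph{good} if $\psi(A)\subset\psi(\Sigma)$ for some $\sigma$-compact $\Sigma\subset Y$. Subsets and countable unions of good sets are good. Let $W$ be the union of all good open subsets of $Y$. Every subset of $W$ that is closed in $Y$ is Lindel\"of, so it is covered by countably many good open sets and is good. It therefore suffices to show $W=Y$, for then $Y$ is good and $\psi(Y)=\psi(\Sigma)$ is $\sigma$-compact.

Suppose $P=Y\setminus W\ne\emptyset$. By the first step there are $y\in P$, a compact $C\subset P$ and an open $O\ni y$ in $Y$ with $O\cap P\subset C$. By regularity there is an open $V\ni y$ in $Y$ whose closure $\overline V$ in $Y$ lies in $O$. Then $K=\overline V\cap P$ is a closed subset of $C$, hence compact, and $y\in K$. The sets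
\[
A_n=\{u\in\overline V:\operatorname{dist}(\psi(u),\psi(K))\ge1/n\}
\]
are closed in $Y$ and contained in $\overline V\setminus K\subset W$, so they are good. Since $\psi(K)$ is closed in $M$, we have $\psi(\overline V)\subset\psi(K)\cup\bigcup_n\psi(A_n)$. Thus $V$ is good and $y\in V\subset W$, a contradiction.
\end{proof}

\section{From simplices to dual balls}\label{sec:simplex}

By (F6) a simplex is one half of the dual ball of a real $L_1$-predual, and data on its boundary double to odd data.

\begin{lemma}\label{lem:simplex}
Let $X$ be a Choquet simplex, $E=A(X)$, $Y=\operatorname{ext}X$ and $Y'=\operatorname{ext}B_{E^*}$.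
\begin{enumerate}
\item[(a)] $Y$ is Lindel\"of if and only if $Y'$ is, and $Y$ has (P) if and only if $Y'$ has.
\item[(b)] If the conclusion of Theorem~\ref{thm:main} holds for $B_{E^*}$, then it holds for $X$.
\item[(c)] If condition (1) of Theorem~\ref{thm:char} holds for $X$, then it holds for $B_{E^*}$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (F6), $E$ is a real $L_1$-predual and $Y'=\kappa Y\cup-\kappa Y$. The compact sets $\kappa X$ and $-\kappa X$ are disjoint, since their elements take the values $1$ and $-1$ at the constant function $1$. So $\kappa Y$ and $-\kappa Y$ are clopen in $Y'$, and $Y'$ is the topological sum of two copies of $Y$.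

(a) The statement on the Lindel\"of property follows at once. If $Y$ has (P) and $\psi$ is continuous on $Y'$, then $\psi(Y')=\psi(\kappa Y)\cup\psi(-\kappa Y)$ is a union of two $\sigma$-compact sets. If $Y'$ has (P) and $\psi$ is continuous on $Y$, then $\psi'(\pm\kappa y)=\psi(y)$ defines a continuous map on $Y'$ with the same range.

(b) For $f:Y\to F$ define the odd map $f'(\pm\kappa y)=\pm f(y)$ on $Y'$. The assignment $f\mapsto f'$ preserves continuity, pointwise limits and boundedness, so it preserves $\mathrm{Ba}_\alpha$. If $h'\in\mathfrak A_\alpha(B_{E^*},F)$ extends $f'$, then $h'\circ\kappa$ extends $f$, and it lies in $\mathfrak A_\alpha(X,F)$ by induction on $\alpha$. The statement on the range transfers because $f'(Y')=f(Y)\cup-f(Y)$ has the same absolutely convex hull as $f(Y)$.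

(c) Let $f'\in\mathrm{Ba}_1(Y',\mathbb R)$ be odd and bounded. By assumption there are $a_n\in A(X)=E$ that converge pointwise on $X$ to an extension of $f'\circ\kappa|_Y$. The evaluations $\hat a_n(\xi)=\xi(a_n)$ belong to $\mathfrak A_0(B_{E^*},\mathbb R)$. Every $\xi\in B_{E^*}$ has the form $t\kappa x-(1-t)\kappa x'$ with $t\in[0,1]$, $x,x'\in X$, so $\hat a_n(\xi)=ta_n(x)-(1-t)a_n(x')$ converges. The limit is odd and agrees with $f'$ on $\kappa Y$, hence on $Y'$.
\end{proof}

\subsection*{Standing notation}
From now on, unless stated otherwise, $X=B_{E^*}$ for an $L_1$-predual $E\ne\{0\}$ over $\mathbb K$, and $Y=\operatorname{ext}X$. (If $E=\{0\}$, then $X=Y=\{0\}$; property (P) holds, homogeneity forces $f=0$, and $h=0$ is the extension.) Multiplication by $\lambda\in\mathbb T$ is an affine bijection of $X$, so $\mathbb TY=Y$. For $e\in E$ we write $\hat e(x)=x(e)$, $x\in X$. The seminorms $p_1\le p_2\le\cdots$ define the topology of $F$, and $B$ denotes a nonempty closed bounded absolutely convex subset of $F$. A homogeneous map defined at $0$ vanishes there, since $u(0)=u(-0)=-u(0)$.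

\section{Bounded limits}\label{sec:soft}

The definition of $\mathrm{Ba}_\alpha$ lets the approximants of a bounded homogeneous map be unbounded and not homogeneous. We need both properties: homogeneity because only homogeneous maps can be extended, and a common bound for dominated convergence. A retraction onto $B$ restores the bound and averaging over $\mathbb T$ restores homogeneity. For $\mathbb K=\mathbb R$ the average is $\frac12(g(x)-g(-x))$; for $\mathbb K=\mathbb C$ it is an integral, and we must check that it exists in $F$ and keeps the class. Let $d\lambda$ be the normalized Haar measure on $\mathbb T$.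

\begin{lemma}\label{lem:hom}
Let $T$ be a $\mathbb T$-invariant subset of a topological vector space over $\mathbb K$, and let $g\in\mathrm{Ba}_\gamma(T,F)$ be $B$-valued.
\begin{enumerate}
\item[(a)] There is a unique map $g^\sharp:T\to F$ with
\[
y^*(g^\sharp(x))=\int_{\mathbb T}\bar\lambda\,y^*(g(\lambda x))\,d\lambda\qquad(y^*\in F^*,\ x\in T).
\]
It is homogeneous, $B$-valued and in $\mathrm{Ba}_\gamma(T,F)$.
\item[(b)] If $x\in T$ and $g(\lambda x)=\lambda g(x)$ for all $\lambda\in\mathbb T$, then $g^\sharp(x)=g(x)$.
\item[(c)] If $\gamma\ge1$ and $g$ is homogeneous, then $g$ is the pointwise limit of homogeneous $B$-valued maps $f_k\in\mathrm{Ba}_{\gamma_k}(T,F)$ with $\gamma_k<\gamma$.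
\end{enumerate}
\end{lemma}

\begin{proof}
For fixed $x$ the map $\lambda\mapsto g(\lambda x)$ is a bounded Baire map on $\mathbb T$, so the integrals make sense. Uniqueness holds because $F^*$ separates points, and (b) follows since the integrand is then the constant $y^*(g(x))$. If $g^\sharp$ exists, it is homogeneous: for $\lambda_0\in\mathbb T$ we have $\bar\lambda=\lambda_0\overline{\lambda\lambda_0}$, so invariance of $d\lambda$ gives $y^*(g^\sharp(\lambda_0x))=\lambda_0y^*(g^\sharp(x))$. It is $B$-valued by the bipolar theorem. If $g_1^\sharp$ and $g_2^\sharp$ exist, then \eqref{eq:HB} gives, for every continuous seminorm $p$ and $x_1,x_2\in T$,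
\begin{equation}\label{eq:sharp}
p\bigl(g_1^\sharp(x_1)-g_2^\sharp(x_2)\bigr)\le\int_{\mathbb T}p\bigl(g_1(\lambda x_1)-g_2(\lambda x_2)\bigr)\,d\lambda.
\end{equation}
We prove existence and the class by induction on $\gamma$.

Let $\gamma=0$. For $\mathbb K=\mathbb R$ take $g^\sharp(x)=\frac12(g(x)-g(-x))$. For $\mathbb K=\mathbb C$ the map $\lambda\mapsto\bar\lambda g(\lambda x)$ is uniformly continuous on $\mathbb T$, so its Riemann sums are Cauchy in every seminorm and converge in the complete space $F$; the limit is $g^\sharp(x)$. Fix $x_0$, $p$ and $\varepsilon>0$. The function $(\lambda,x)\mapsto p(g(\lambda x)-g(\lambda x_0))$ is continuous and vanishes on $\mathbb T\times\{x_0\}$. By compactness of $\mathbb T$ it is less than $\varepsilon$ on $\mathbb T\times U$ for a neighborhood $U$ of $x_0$, and \eqref{eq:sharp} shows that $g^\sharp$ is continuous at $x_0$.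

Let $\gamma>0$ and $g=\lim g_k$ with $g_k\in\mathrm{Ba}_{\gamma_k}(T,F)$, $\gamma_k<\gamma$. By (F5), applied to the identity map of the closed convex subset $B$ of the metrizable space $F$, there is a continuous retraction $r:F\to B$. Since $r\circ g_k\to r\circ g=g$, we may assume that the $g_k$ are $B$-valued. Fix $x$ and $p$, and put $I_k=\int p(g_k(\lambda x)-g(\lambda x))\,d\lambda$. The integrands are bounded by $2\sup_Bp$, so $I_k\to0$. By \eqref{eq:sharp}, $p(g_k^\sharp(x)-g_l^\sharp(x))\le I_k+I_l$. Hence $g_k^\sharp(x)$ converges in $F$, and by dominated convergence the limit satisfies the formula defining $g^\sharp(x)$. As $g_k^\sharp\in\mathrm{Ba}_{\gamma_k}$, we get $g^\sharp\in\mathrm{Ba}_\gamma$. If $g$ is homogeneous, then $g^\sharp=g$ by (b), and $f_k=g_k^\sharp$ proves (c).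
\end{proof}

On the affine side we build the bound into the hierarchy. Let $\mathfrak A_0^B$ be the set of $B$-valued elements of $\mathfrak A_0(X,F)$, and for $\gamma>0$ let $\mathfrak A_\gamma^B$ be the set of pointwise limits of sequences from $\bigcup_{\beta<\gamma}\mathfrak A_\beta^B$. By induction $\mathfrak A_\gamma^B\subset\mathfrak A_\gamma(X,F)\subset\mathrm{Ba}_\gamma(X,F)$, and the elements of $\mathfrak A_\gamma^B$ are $B$-valued because $B$ is closed.

\begin{lemma}\label{lem:conv}
\begin{enumerate}
\item[(a)] If $h\in\mathfrak A_\gamma^B$, $y^*\in F^*$ and $\mu$ is a probability measure on $X$ with barycenter $x$, then $y^*(h(x))=\int y^*\circ h\,d\mu$.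
\item[(b)] Let $\alpha\ge1$ and $h_n\in\mathfrak A_{\beta_n}^B$ with $\beta_n<\alpha$. If $(h_n(y))$ converges in $F$ for every $y\in Y$, then $(h_n)$ converges pointwise on $X$ to an element of $\mathfrak A_\alpha^B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\gamma=0$ this is the definition of the barycenter. It passes to pointwise limits of sequences by dominated convergence, since $y^*$ is bounded on $B$.

(b) Fix $x\in X$ and a maximal measure $\mu$ with barycenter $x$. The set $Y$ need not be a Baire set, so we enlarge it. For $j,N\in\mathbb N$ the function $s_{j,N}=\sup_{n,m\ge N}p_j(h_n-h_m)$ is Baire measurable on $X$, bounded by $2\sup_Bp_j$, and decreasing in $N$. The Baire set $\{\inf_Ns_{j,N}=0\}$ contains $Y$, so it has measure $1$ by (F1), and $\int s_{j,N}\,d\mu\to0$ as $N\to\infty$. By (a) and \eqref{eq:HB}, for $n,m\ge N$,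
\[
p_j\bigl(h_n(x)-h_m(x)\bigr)\le\int p_j(h_n-h_m)\,d\mu\le\int s_{j,N}\,d\mu.
\]
So $(h_n(x))$ is Cauchy in $F$ and converges.
\end{proof}

With these two lemmas the classes $\alpha\ge2$ will follow from the class $1$ by induction. The rest of the work concerns $\alpha=1$.

\section{Sampling operators on a metrizable quotient}\label{sec:quotient}

\subsection*{A substitute for partitions of unity}
What mattered about the hat functions $e_i$ and nodes $i/m$ of Section~\ref{sec:model} was the inequality $\sum_i|\hat e_i|\le1$ on the ball, together with the fact that $\sum_ie(i/m)e_i$ approximates a given $e\in E$. Such systems exist in every $L_1$-predual. This is the only place where the structure of $E$ enters.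

\begin{lemma}\label{lem:l1}
For every finite $G\subset E$ and $\delta>0$ there are $e_1,\dots,e_n\in E$ and $x_1,\dots,x_n\in X$ such that $\sum_i|\hat e_i|\le1$ on $X$ and $\|e-\sum_i\hat e(x_i)e_i\|\le\delta$ for all $e\in G$.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$. By (F4) identify $E^{**}$ with $C(\Omega)$, so that $E\subset C(\Omega)$. Cover $\Omega$ by nonempty open sets $U_1,\dots,U_n$ on each of which every $e\in G$ has oscillation less than $\varepsilon$. Choose $\omega_i\in U_i$ and a partition of unity $\chi_1,\dots,\chi_n$ with $\chi_i=0$ outside $U_i$. For $e\in G$ and $\omega\in\Omega$,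
\[
\Bigl|e(\omega)-\sum_ie(\omega_i)\chi_i(\omega)\Bigr|\le\sum_i\chi_i(\omega)|e(\omega)-e(\omega_i)|\le\varepsilon .
\]
Let $x_i\in X$ be the functional $e\mapsto e(\omega_i)$ on $E$. The functions $\chi_i$ need not lie in $E$. Take $J$ from (F3) for $W=\operatorname{span}(G\cup\{\chi_1,\dots,\chi_n\})$ and put $u_i=J\chi_i\in E$. For $e\in G$ we have $Je=e$, so
\[
\Bigl\|e-\sum_i\hat e(x_i)u_i\Bigr\|\le(1+\varepsilon)\varepsilon,\qquad\Bigl\|\sum_i\hat e(x_i)u_i\Bigr\|\le(1+\varepsilon)\Bigl\|\sum_ie(\omega_i)\chi_i\Bigr\|\le(1+\varepsilon)\|e\|.
\]
Given $x\in X$, choose $\lambda_i\in\mathbb T$ with $\lambda_ix(u_i)=|x(u_i)|$. Since $\|\sum_i\lambda_i\chi_i\|\le1$, we get $\sum_i|x(u_i)|=x(J\sum_i\lambda_i\chi_i)\le1+\varepsilon$. Put $e_i=u_i/(1+\varepsilon)$. Then $\sum_i|\hat e_i|\le1$ on $X$, and for $e\in G$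
\[
\Bigl\|e-\sum_i\hat e(x_i)e_i\Bigr\|\le(1+\varepsilon)\varepsilon+\frac{\varepsilon}{1+\varepsilon}\Bigl\|\sum_i\hat e(x_i)u_i\Bigr\|\le(1+\varepsilon)\varepsilon+\varepsilon\|e\|,
\]
which is at most $\delta$ for all $e\in G$ when $\varepsilon$ is small.
\end{proof}

\subsection*{The quotient}
For nonseparable $E$ the systems of Lemma~\ref{lem:l1} form a net, while we need a sequence. Also, (F5) needs a metrizable domain, and (P) speaks of metrizable images. All this calls for keeping only countably many coordinates.

Let $\mathbb K_0$ be $\mathbb Q$ or $\mathbb Q+i\mathbb Q$, according to $\mathbb K$. For a countable $\mathbb K_0$-subspace $D\subset E$ put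
\[
\pi:X\to\mathbb K^D,\qquad\pi(x)=(\hat e(x))_{e\in D},\qquad Z=\pi(X).
\]
The map $\pi$ is the restriction of a linear map and is continuous, so $Z$ is a compact metrizable absolutely convex set and $\operatorname{ext}Z$ is $\mathbb T$-invariant. For $e\in D$ let $\tilde e(z)=z_e$ be the coordinate function on $Z$. Then $\hat e=\tilde e\circ\pi$, and $e\mapsto\tilde e$ is $\mathbb K_0$-linear. Let $\mathcal C_D$ be the countable set of functions $c=\max_{i\le m}(\operatorname{Re}\hat e_i+t_i)$ on $X$ with $m\in\mathbb N$, $e_i\in D$, $t_i\in\mathbb Q$. Each of them factors as $c=\tilde c\circ\pi$ with $\tilde c=\max_i(\operatorname{Re}\tilde e_i+t_i)$.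

An affine surjection can send an extreme point to a point that is not extreme, as when a triangle is projected onto one of its sides. By (F2), extreme points are recognized by affine majorants of convex functions, so we close $D$ under the choice of such majorants; this is condition (b) below. The Lindel\"of property makes countably many majorants serve all points of $Y$.

\begin{lemma}\label{lem:D}
Let $Y$ be Lindel\"of and let $\psi_k:Y\to M_k$, $k\in\mathbb N$, be continuous maps to metric spaces. There is a countable $\mathbb K_0$-subspace $D\subset E$ such that: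
\begin{enumerate}
\item[(a)] for every finite $G\subset D$ and $j\in\mathbb N$, the conclusion of Lemma~\ref{lem:l1} holds for $G$ and $\delta=1/j$ with all $e_i\in D$;
\item[(b)] for all $c\in\mathcal C_D$, $j\in\mathbb N$ and $y\in Y$ there are $e\in D$, $t\in\mathbb Q$ with $\operatorname{Re}\hat e+t\ge c$ on $X$ and $\operatorname{Re}\hat e(y)+t<c(y)+1/j$;
\item[(c)] for every $k$ there is a continuous $\varphi_k:\pi(Y)\to M_k$ with $\psi_k=\varphi_k\circ\pi|_Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $k$ and $j$. Each $x\in Y$ has a neighborhood $U_x=\{y\in Y:|\hat e(y)-\hat e(x)|<\delta_x\text{ for }e\in G_x\}$, with $G_x\subset E$ finite and $\delta_x>0$, such that $\psi_k(U_x)$ has diameter at most $1/j$. Countably many $U_x$ cover $Y$. Let $D_0$ be the $\mathbb K_0$-span of the corresponding sets $G_x$, over all $k$ and $j$. We claim that (c) holds for every countable $D\supset D_0$. Each chosen $U_x$ equals $Y\cap\pi^{-1}(O_x)$ for the open set $O_x=\{z\in Z:|\tilde e(z)-\hat e(x)|<\delta_x\text{ for }e\in G_x\}$. If $\pi(y)=\pi(y')$, then for every $j$ the points $y,y'$ lie in a common chosen $U_x$, so $\psi_k(y)$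 and $\psi_k(y')$ are at distance at most $1/j$; hence they are equal and $\varphi_k$ is well defined. For every $j$, each point of $\pi(Y)$ has a neighborhood $O_x\cap\pi(Y)$ whose image $\psi_k(U_x)$ has diameter at most $1/j$, so $\varphi_k$ is continuous.

Suppose a countable $D_n$ is given. For each finite $G\subset D_n$ and each $j$, add the vectors $e_i$ from Lemma~\ref{lem:l1} with $\delta=1/j$. For each $c\in\mathcal C_{D_n}$ and each $j$, proceed as follows. Let $y\in Y$ and $\eta=1/(4j)$. By (F2) there is $a\in A(X)$ with $a\ge c$ and $a(y)<c(y)+\eta$, and, the dual of $(E^*,w^*)$ being $E$, there are $e\in E$, $t'\in\mathbb R$ with $|\operatorname{Re}\hat e+t'-a|\le\eta$ on $X$. For a rational $t\in[t'+\eta,t'+2\eta]$ we get $c\le a\le\operatorname{Re}\hat e+t\le a+3\eta$, so $(e,t)$ satisfies both inequalities of (b) at $y$. The second one is strict and persists on a neighborhood of $y$. Since $Y$ is Lindel\"of, countably many pairs $(e,t)$ serve all $y\in Y$; add their first coordinates. Let $D_{n+1}$ be the $\mathbb K_0$-span of $D_n$ and of all added vectors, and let $D=\bigcup_nD_n$. Every finite $G\subset D$ lies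 in some $D_n$, and $\mathcal C_D=\bigcup_n\mathcal C_{D_n}$, so (a) and (b) hold.
\end{proof}

For the rest of this section $D=\{d_1,d_2,\dots\}$ is as in Lemma~\ref{lem:D}. We say that a probability measure $\nu$ on $Z$ \emph{represents} $z\in Z$ if $\int\tilde d\,d\nu=\tilde d(z)$ for all $d\in D$.

\begin{lemma}\label{lem:extZ}
If $z\in\pi(Y)$, then $\delta_z$ is the only probability measure on $Z$ that represents $z$. Moreover $\pi(Y)=\operatorname{ext}Z$.
\end{lemma}

\begin{proof}
Let $z=\pi(y)$, $y\in Y$, let $\nu$ represent $z$, and let $c\in\mathcal C_D$. For $j\in\mathbb N$ take $e,t$ from Lemma~\ref{lem:D}(b). As $\pi$ is onto $Z$, we have $\tilde c\le\operatorname{Re}\tilde e+t$ on $Z$, so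
\[
\int\tilde c\,d\nu\le\int(\operatorname{Re}\tilde e+t)\,d\nu=\operatorname{Re}\tilde e(z)+t<\tilde c(z)+1/j.
\]
Conversely $\int\tilde c\,d\nu\ge\tilde c(z)$, because $\tilde c$ is the maximum of finitely many functions on which $\nu$ and $\delta_z$ agree. So $\nu$ and $\delta_z$ agree on the set $\mathcal L$ of differences $\tilde c_1-\tilde c_2$, and it remains to see that $\mathcal L$ is dense in $C(Z,\mathbb R)$. The functions $\tilde c$ are closed under maxima, under nonnegative rational multiples, and under sums, since $\max_ia_i+\max_lb_l=\max_{i,l}(a_i+b_l)$. Hence $\mathcal L$ is a vector space over $\mathbb Q$, and it is a lattice because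
\[
\max(\tilde c_1-\tilde c_2,\tilde c_3-\tilde c_4)=\max(\tilde c_1+\tilde c_4,\tilde c_3+\tilde c_2)-(\tilde c_2+\tilde c_4).
\]
It contains the rational constants and the functions $\operatorname{Re}\tilde e$, $e\in D$; in the complex case it also contains $\operatorname{Re}\widetilde{ie}=-\operatorname{Im}\tilde e$. So it separates the points of $Z$. Its uniform closure is a closed real vector lattice that contains the constants and separates points, hence equals $C(Z,\mathbb R)$ by the Stone--Weierstrass theorem. Thus $\nu=\delta_z$.

If $z=\frac12(z_1+z_2)$ with $z_1,z_2\in Z$, then $\frac12(\delta_{z_1}+\delta_{z_2})$ represents $z$, so $z_1=z_2=z$. Thus $\pi(Y)\subset\operatorname{ext}Z$. Conversely, for $z\in\operatorname{ext}Z$ the set $\pi^{-1}(z)$ is a nonempty closed face of $X$. By the Krein--Milman theorem it has an extreme point, and an extreme point of a face of $X$ lies in $Y$.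
\end{proof}

\subsection*{The operators}
For $m\in\mathbb N$, Lemma~\ref{lem:D}(a) gives finitely many $e_i^m\in D$ and $x_i^m\in X$ with $\sum_i|\hat e_i^m|\le1$ on $X$ and $\|d-\sum_i\hat d(x_i^m)e_i^m\|\le1/m$ for $d\in\{d_1,\dots,d_m\}$. Put $z_i^m=\pi(x_i^m)$, and for a map $g$ from $Z$ to $F$ or to $\mathbb K$ define
\[
S_mg(z)=\sum_i\tilde e_i^m(z)\,g(z_i^m),\qquad z\in Z.
\]
Then $\sum_i|\tilde e_i^m|\le1$ on $Z$. For $z=\pi(x)$ we have $S_m\tilde d(z)=x(\sum_i\hat d(x_i^m)e_i^m)$ and $\tilde d(z)=x(d)$, so
\begin{equation}\label{eq:coord}
|S_m\tilde d-\tilde d|\le1/m\ \text{ on }Z\qquad\text{for }d\in\{d_1,\dots,d_m\}.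
\end{equation}
The maps $S_mg$ are affine, so they cannot converge to a non-affine $g$ on all of $Z$. They do converge at extreme points, for the following reason: $S_mg(z)$ is the integral of $g$ against a probability measure that almost represents $z$ by \eqref{eq:coord}, and at an extreme point such measures have to concentrate near $z$.

\begin{lemma}\label{lem:sampling}
\begin{enumerate}
\item[(a)] If $g:Z\to B$ is any map, then $S_mg\circ\pi\in\mathfrak A_0^B$.
\item[(b)] If $g:Z\to F$ is continuous and homogeneous, then $S_mg\to g$ uniformly on compact subsets of $\operatorname{ext}Z$.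
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $S_mg\circ\pi=\sum_i\hat e_i^m(\cdot)\,g(z_i^m)$ is continuous, affine and homogeneous. It is $B$-valued because $\sum_i|\hat e_i^m|\le1$ and $B$ is absolutely convex.

(b) For $m\in\mathbb N$ and $z\in Z$ write $a_i=\tilde e_i^m(z)=|a_i|s_i$ with $s_i\in\mathbb T$, and put
\[
\nu_{m,z}=\sum_i|a_i|\,\delta_{s_iz_i^m}+\Bigl(1-\sum_i|a_i|\Bigr)\delta_0 .
\]
This is a finitely supported probability measure on $Z$. For every homogeneous map $u$ on $Z$ we have $u(0)=0$ and $|a_i|u(s_iz_i^m)=a_iu(z_i^m)$, so $\int u\,d\nu_{m,z}=S_mu(z)$. This is where homogeneity is needed: it absorbs the signs $s_i$.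

Suppose (b) fails on a compact $K\subset\operatorname{ext}Z$. Then there are a continuous seminorm $p$, $\varepsilon>0$, indices $m_l\to\infty$ and points $z_l\in K$ with $p(S_{m_l}g(z_l)-g(z_l))\ge\varepsilon$. Put $\nu_l=\nu_{m_l,z_l}$. As $Z$ is compact metrizable, we may pass to a subsequence along which $z_l\to z\in K$ and $\nu_l\to\nu$ weak$^*$. For $d\in D$ and large $l$, \eqref{eq:coord} gives $|\int\tilde d\,d\nu_l-\tilde d(z_l)|\le1/m_l$, so $\nu$ represents $z$. By Lemma~\ref{lem:extZ}, $\nu=\delta_z$. Therefore
\[
p\bigl(S_{m_l}g(z_l)-g(z_l)\bigr)\le\int p\bigl(g(w)-g(z)\bigr)\,d\nu_l(w)+p\bigl(g(z)-g(z_l)\bigr)\longrightarrow0,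
\]
since $w\mapsto p(g(w)-g(z))$ is continuous and vanishes at $z$. This is a contradiction.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Lemmas~\ref{lem:resolvable} and~\ref{lem:simplex} we may assume that $X=B_{E^*}$ and that $Y$ is Lindel\"of with (P). Let $B=\overline{\operatorname{aco}}\,f(Y)$, which is bounded since $p_j$ has the same supremum on $B$ as on $f(Y)$. With $B$ fixed, we prove by induction on $\alpha\ge1$ that \emph{every homogeneous $B$-valued $f\in\mathrm{Ba}_\alpha(Y,F)$ extends to an element of $\mathfrak A_\alpha^B$}. This gives the theorem, including the statement on the range.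

\subsection*{The case $\alpha=1$}
By Lemma~\ref{lem:hom}(c), $f=\lim f_k$ with $f_k:Y\to B$ continuous and homogeneous. Apply Lemma~\ref{lem:D} to the maps $f_k$, which is possible as $F$ is metrizable, and use the notation of Section~\ref{sec:quotient}. By Lemmas~\ref{lem:D}(c) and~\ref{lem:extZ}, $f_k=\varphi_k\circ\pi|_Y$ with $\varphi_k:\operatorname{ext}Z\to B$ continuous. It is homogeneous, because $\varphi_k(\lambda\pi(y))=f_k(\lambda y)=\lambda\varphi_k(\pi(y))$. By (P) applied to $\pi|_Y$, the set $\operatorname{ext}Z=\pi(Y)$ is the union of an increasing sequence of nonempty compact sets $K_n$. Replacing $K_n$ by the compact set $\mathbb TK_n\subset\operatorname{ext}Z$, we may assume that $K_n$ is $\mathbb T$-invariant.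

The operators $S_m$ sample at points of $Z$ that need not be extreme, and Lemma~\ref{lem:sampling}(b) needs a map continuous on all of $Z$. The map $\varphi_n$ may have no such extension, but its restriction to the closed set $K_n$ has. By (F5) there is a continuous $g:Z\to B$ equal to $\varphi_n$ on $K_n$. Put $g_n=g^\sharp$. By Lemma~\ref{lem:hom}(a), $g_n:Z\to B$ is continuous and homogeneous. For $z\in K_n$ we have $g(\lambda z)=\varphi_n(\lambda z)=\lambda g(z)$, since $\lambda z\in K_n$, so $g_n=\varphi_n$ on $K_n$ by Lemma~\ref{lem:hom}(b).

By Lemma~\ref{lem:sampling}(b) choose $m_n$ with $p_n(S_{m_n}g_n-g_n)<1/n$ on $K_n$, and put $h_n=S_{m_n}g_n\circ\pi$, an element of $\mathfrak A_0^B$ by Lemma~\ref{lem:sampling}(a). Let $y\in Y$ and $j\in\mathbb N$. For large $n$ we have $n\ge j$ and $\pi(y)\in K_n$, so $g_n(\pi(y))=f_n(y)$ and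
\[
p_j\bigl(h_n(y)-f_n(y)\bigr)\le p_n\bigl(h_n(y)-f_n(y)\bigr)<1/n .
\]
Hence $h_n(y)\to f(y)$ for all $y\in Y$. By Lemma~\ref{lem:conv}(b), $(h_n)$ converges on $X$ to an element of $\mathfrak A_1^B$, which extends $f$.

\subsection*{The case $\alpha\ge2$}
By Lemma~\ref{lem:hom}(c), $f=\lim f_n$ with $f_n\in\mathrm{Ba}_{\beta_n}(Y,F)$ homogeneous and $B$-valued, $\beta_n<\alpha$. Replacing $\beta_n$ by $\max(\beta_n,1)$ we may assume $1\le\beta_n<\alpha$. By induction $f_n$ extends to $h_n\in\mathfrak A_{\beta_n}^B$. By Lemma~\ref{lem:conv}(b), $(h_n)$ converges on $X$ to an element of $\mathfrak A_\alpha^B$, which extends $f$. \qed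

\begin{remark}\label{rem:hyp}
Resolvability entered only through Lemma~\ref{lem:resolvable}, and (P) only in the choice of the sets $K_n$. The Lindel\"of property was used in Lemmas~\ref{lem:resolvable} and~\ref{lem:D}, and it cannot be omitted. Let $E=c_0(\Gamma)$, real, with $\Gamma$ uncountable. Then $Y=\{\pm u_\gamma\}$, where $u_\gamma$ are the unit vectors of $\ell_1(\Gamma)$. The set $Y$ is discrete and open in the compact set $Y\cup\{0\}$, so it is resolvable, and $f(\pm u_\gamma)=\pm1$ is continuous, odd and bounded. If $h$ is continuous and odd on $X$, then $|h(u_\gamma)|\ge1/n$ for only finitely many $\gamma$, since every sequence of distinct $u_\gamma$ tends to $0$. By induction every element of $\mathfrak A_\alpha(X,\mathbb R)$ vanishes at all but countably many $u_\gamma$, so $f$ has no extension in any class. Boundedness of $f$ was used for dominated convergence; for scalar functions and $\alpha=1$, Lemma~\ref{lem:bounded} below shows that it is necessary.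
\end{remark}

\section{Necessity of property (P)}\label{sec:converse}

We prove Theorem~\ref{thm:char}. The main point is that (1) forces $\operatorname{ext}Z$ to be $F_\sigma$ in every quotient $Z$ from Section~\ref{sec:quotient}. The idea is this. If $\operatorname{ext}Z$ is not $F_\sigma$, we find a compact set $L=Q\cup R$ with $R\subset\operatorname{ext}Z$ and $Q\cap\operatorname{ext}Z=\emptyset$, both dense in $L$, such that the boundary measures representing points of $Q$ put little mass on $\mathbb TL$. Take a linear function $\ell$ that is large on $Q$ and redefine it to be $0$ on $\mathbb TL$. This gives boundary data of the first class. The extension is $0$ over $R$; over $Q$ it hardly notices the change and stays large. A function of the first class cannot oscillate in this way on a compact set.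

\begin{lemma}\label{lem:kernel}
Let $A$ be a subset of a compact metrizable space $Z$. If $A$ is not $F_\sigma$, there is a nonempty closed $H\subset Z$ in which both $H\cap A$ and $H\setminus A$ are dense. Thus resolvable subsets of $Z$ are $F_\sigma$.
\end{lemma}

\begin{proof}
Let $W$ be the union of all open $V\subset Z$ for which $V\cap A$ is $F_\sigma$. Since $Z$ is second countable, $W$ is a countable union of such sets, so $W\cap A$ is $F_\sigma$ and $H=Z\setminus W$ is nonempty. Let $V$ be an open set meeting $H$, and suppose that $V\cap H$ is contained in $A$ or disjoint from $A$. Then $V\cap H\cap A$ is $V\cap H$ or $\emptyset$. Open sets are $F_\sigma$, so $V\cap A=(V\cap W\cap A)\cup(V\cap H\cap A)$ is $F_\sigma$. Hence $V\subset W$, which is impossible as $V$ meets $H$.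
\end{proof}

Condition (1) gives no bound on the approximants of the extension, but on a dual ball a bound is automatic.

\begin{lemma}\label{lem:bounded}
If $h_n\in\mathfrak A_0(X,\mathbb K)$ converge pointwise to $h$, then $\sup_n\sup_X|h_n|<\infty$. Consequently $h$ is bounded and $h(x)=\int h\,d\mu$ whenever $\mu$ has barycenter $x$.
\end{lemma}

\begin{proof}
An affine homogeneous $a:X\to\mathbb K$ has $a(0)=0$, hence $a(tx)=ta(x)$ for $t\in[0,1]$. So $\xi\mapsto sa(\xi/s)$, with any $s>\|\xi\|$, is a well-defined extension to $E^*$; it is additive, positively homogeneous and homogeneous for $\mathbb T$, hence linear. If $a$ is continuous on the compact set $X$, it is bounded there, and the extension is a bounded functional. The Banach--Steinhaus theorem on the Banach space $E^*$ gives the uniform bound, and Lemma~\ref{lem:conv}(a), with $B$ a disc in $\mathbb K$, gives the formula.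
\end{proof}

Let $Y$ be Lindel\"of and let $D,\pi,Z,S_m$ be as in Section~\ref{sec:quotient}. For $q\in Z$, a \emph{boundary measure of $q$} is the image under $\pi$ of a maximal measure on $X$ whose barycenter lies in $\pi^{-1}(q)$. By (F1) every $q$ has one. The next lemma shows that the extension of data coming from $Z$ is constant on the fibers of $\pi$.

\begin{lemma}\label{lem:indep}
Let $\nu$ be a boundary measure of $q\in Z$. Then $\nu$ represents $q$ and $\nu(\operatorname{ext}Z)=1$. If $g:Z\to\mathbb K$ is the pointwise limit of a uniformly bounded sequence of continuous homogeneous functions, then $\int g\,d\nu$ is the same for all boundary measures $\nu$ of $q$.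
\end{lemma}

\begin{proof}
Let $\nu$ be the image of a maximal $\mu$ with barycenter $x\in\pi^{-1}(q)$. For $d\in D$, $\int\tilde d\,d\nu=\int\hat d\,d\mu=\hat d(x)=\tilde d(q)$. By (F7), $\operatorname{ext}Z$ is a Borel set of the metrizable space $Z$, so $\pi^{-1}(\operatorname{ext}Z)$ is a Baire set; it contains $Y$ by Lemma~\ref{lem:extZ}, and (F1) gives $\nu(\operatorname{ext}Z)=1$. Let $g$ be continuous and homogeneous. Then $S_mg\to g$ pointwise on $\operatorname{ext}Z$ by Lemma~\ref{lem:sampling}(b), $|S_mg|\le\sup|g|$, and $S_mg$ is a linear combination of functions $\tilde d$. So $\int g\,d\nu=\lim_m\int S_mg\,d\nu=\lim_mS_mg(q)$, which does not depend on $\nu$. The general case follows by dominated convergence.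
\end{proof}

\begin{proposition}\label{prop:Fsigma}
Let $X=B_{E^*}$, let $Y$ be Lindel\"of, and let $D,\pi,Z$ be as in Section~\ref{sec:quotient}. If condition (1) of Theorem~\ref{thm:char} holds, then $\operatorname{ext}Z$ is an $F_\sigma$ subset of $Z$.
\end{proposition}

\begin{proof}
Suppose it is not. Then $Z\ne\{0\}$, so $0=\frac12(z+(-z))$ with $z\ne0$ is not extreme. Let $\rho$ be a metric on $Z$ with open balls $U(z,r)$, and write $\operatorname{ext}Z=\bigcap_{k\ge1}O_k$ with $O_k$ open, by (F7).

\emph{Step 1: the region and the functional.} Let $H$ be given by Lemma~\ref{lem:kernel} for $A=\operatorname{ext}Z$, and fix $z_0\in H\cap\operatorname{ext}Z$. As $z_0\ne0$, some scalar multiple $\ell$ of some $\tilde d$, $d\in D$, has $\ell(z_0)=1$. Put $C=\sup_Z|\ell|$ and $G=H\cap\{\operatorname{Re}\ell>3/4\}$. The set $G$ is nonempty and relatively open in $H$, so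
\begin{equation}\label{eq:dense}
\text{every open set that meets }G\text{ meets both }G\cap\operatorname{ext}Z\text{ and }G\setminus\operatorname{ext}Z.
\end{equation}
For each $q\in Z$ fix a boundary measure $\nu_q$ and, by Lemma~\ref{lem:indep} and inner regularity, a compact $K(q)\subset\operatorname{ext}Z$ with $\nu_q(K(q))>1-\frac1{4C}$. The sets $\mathbb TK(q)$ are compact subsets of $\operatorname{ext}Z$.

\emph{Step 2: the tree.} We want non-extreme points that are limits of extreme points which are in turn limits of the chosen non-extreme points, and so on, while $L$ avoids all sets $\mathbb TK(q)$, $q\in Q$. We index $Q$ by a tree; its branches will converge to the points of $R$, the sets $O_k$ will make these limits extreme, and each new node will avoid the finitely many sets $\mathbb TK(q)$ of the earlier nodes.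

Let $\mathbb N^{<\omega}$ be the set of finite sequences in $\mathbb N$, let $|s|$ be the length of $s$, $t^\frown n$ the sequence $t$ followed by $n$, and $\sigma|k$ the initial segment of length $k$ of $\sigma\in\mathbb N^{\mathbb N}$. Enumerate $\mathbb N^{<\omega}=(s_j)_{j\ge0}$ so that each sequence precedes its proper extensions, for instance by increasing sum of entries; then $s_0=\emptyset$. We construct points $q_s\in G\setminus\operatorname{ext}Z$ and open sets $V_s\ni q_s$ such that $V_\emptyset=Z$ and, for $s=s_j=t^\frown n$,
\begin{equation}\label{eq:tree}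
\overline{V_s}\subset V_t\cap O_{|s|}\cap U(q_t,2^{-n})\setminus\bigcup_{i<j}\mathbb TK(q_{s_i}),\qquad\operatorname{diam}V_s\le2^{-j}.
\end{equation}
Choose $q_\emptyset$ by \eqref{eq:dense}. Let $s=s_j=t^\frown n$; the node $t$ has been treated. The open set $V_t\cap U(q_t,2^{-n})$ contains $q_t\in G$, so by \eqref{eq:dense} it contains a point of $G\cap\operatorname{ext}Z$, which lies in $O_{|s|}$. Thus the open set $W=V_t\cap O_{|s|}\cap U(q_t,2^{-n})$ meets $G$, and by \eqref{eq:dense} there is $q_s\in(W\cap G)\setminus\operatorname{ext}Z$. Not being extreme, $q_s$ lies outside the compact set $\bigcup_{i<j}\mathbb TK(q_{s_i})$, and a small ball $V_s$ around $q_s$ satisfies \eqref{eq:tree}.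

For $\sigma\in\mathbb N^{\mathbb N}$ we have $\overline{V_{\sigma|k+1}}\subset V_{\sigma|k}$, and the diameters tend to $0$ because the index of $\sigma|k$ tends to infinity. So $\bigcap_k\overline{V_{\sigma|k}}=\bigcap_kV_{\sigma|k}$ is a single point $z_\sigma=\lim_kq_{\sigma|k}$, and $z_\sigma\in\bigcap_kO_k=\operatorname{ext}Z$. Put $Q=\{q_s\}$, $R=\{z_\sigma\}$ and $L=\overline Q\supset R$.

\emph{Step 3: properties of $L$.} If $t$ extends $s^\frown n$, then $V_t\subset V_{s^\frown n}\subset U(q_s,2^{-n})$ by \eqref{eq:tree}.

First, $L=Q\cup R$. Let $z=\lim_lq_{t_l}$, and suppose infinitely many $t_l$ extend a node $s$, as is the case for $s=\emptyset$. If infinitely many $t_l$ equal $s$, then $z=q_s$. If along a subsequence $t_l$ extends $s^\frown n_l$ with $n_l\to\infty$, then $\rho(q_{t_l},q_s)<2^{-n_l}$ and again $z=q_s$. Otherwise infinitely many $t_l$ extend $s^\frown n$ with $n$ in a finite set, so infinitely many extend one $s^\frown n$, and we repeat the argument with this node. If the process never stops, it yields $\sigma$ such that each $V_{\sigma|k}$ contains infinitely many terms $q_{t_l}$. Then $z\in\overline{V_{\sigma|k}}$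 for all $k$, so $z=z_\sigma$.

Second, $R$ is dense in $L$: if $\sigma$ extends $s^\frown n$, then $z_\sigma\in V_{s^\frown n}\subset U(q_s,2^{-n})$, so $Q\subset\overline R$.

Third, $\mathbb TL\cap K(q_s)=\emptyset$ for all $s$. Indeed $\mathbb TQ$ is disjoint from $\operatorname{ext}Z$, by $\mathbb T$-invariance of the latter. If $\lambda z_\sigma\in K(q_s)$, then $z_\sigma\in\mathbb TK(q_s)$; but $z_\sigma\in V_{\sigma|k}$, and this set misses $\mathbb TK(q_s)$ once the index of $\sigma|k$ exceeds that of $s$. Consequently
\begin{equation}\label{eq:small}
\nu_q(\mathbb TL)<\frac1{4C}\qquad(q\in Q).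
\end{equation}

\emph{Step 4: the data and its extension.} Let $g=\ell\cdot1_{Z\setminus\mathbb TL}$. The formula $\rho'(z,w)=\max_{\lambda\in\mathbb T}\rho(\lambda z,\lambda w)$ defines a $\mathbb T$-invariant metric with $\rho\le\rho'$; it is compatible because $(\lambda,z)\mapsto\lambda z$ is uniformly continuous on $\mathbb T\times Z$. The set $\mathbb TL$ is compact and $\mathbb T$-invariant, so $k_n=\min(1,n\rho'(\cdot,\mathbb TL))$ is continuous and $\mathbb T$-invariant, and $k_n\to1_{Z\setminus\mathbb TL}$. Thus $g=\lim\ell k_n$ is the limit of continuous homogeneous functions bounded by $C$, and $f=g\circ\pi|_Y$ is a bounded homogeneous element of $\mathrm{Ba}_1(Y,\mathbb K)$.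

By (1) there are $h_n\in\mathfrak A_0(X,\mathbb K)$ converging pointwise on $X$ to an extension $h$ of $f$. Let $x\in X$, let $\mu$ be maximal with barycenter $x$, and let $\nu$ be its image under $\pi$. The set $\{h=g\circ\pi\}$ is a Baire set containing $Y$, so it has $\mu$-measure $1$. By Lemmas~\ref{lem:bounded} and~\ref{lem:indep},
\[
h(x)=\int h\,d\mu=\int g\,d\nu=\int g\,d\nu_{\pi(x)} .
\]
If $\pi(x)=q\in Q$, then $\int\ell\,d\nu_q=\ell(q)$, $\operatorname{Re}\ell(q)>\frac34$, and \eqref{eq:small} give
\[
|h(x)|=\Bigl|\ell(q)-\int_{\mathbb TL}\ell\,d\nu_q\Bigr|\ge\frac34-C\cdot\frac1{4C}=\frac12 .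
\]
If $\pi(x)=z\in R$, then $\nu_z=\delta_z$ by Lemma~\ref{lem:extZ}, and $h(x)=g(z)=0$ as $z\in L$.

\emph{Step 5: contradiction.} The approximants $h_n$ live on $X$ and need not factor through $Z$, so we must move the density of $Q$ and $R$ up to a compact subset of $X$. Consider the closed sets $X_1\subset X$ with $\pi(X_1)=L$; one of them is $\pi^{-1}(L)$. The intersection of a chain of such sets is again one, since for each $z\in L$ the nonempty compact sets $X_1\cap\pi^{-1}(z)$ form a chain. By Zorn's lemma there is a minimal one, $X_0$. If $A\subset L$ is dense in $L$, let $X'$ be the closure of $X_0\cap\pi^{-1}(A)$. Then $\pi(X')$ is a compact subset of $L$ containing $A$, so $\pi(X')=L$ and $X'=X_0$ by minimality. Taking $A=Q$ and $A=R$, we see that $\{|h|\ge\frac12\}$ and $\{h=0\}$ both meet every nonempty relatively open subset of $X_0$.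

The closed sets $X_0\cap\bigcap_{n,m\ge N}\{|h_n-h_m|\le\frac18\}$, $N\in\mathbb N$, cover the nonempty compact space $X_0$. By the Baire category theorem one of them contains a nonempty relatively open set $V$, on which $|h-h_N|\le\frac18$. Shrinking $V$, we may assume that $h_N$ has oscillation at most $\frac18$ on $V$. Then $h$ has oscillation at most $\frac38<\frac12$ on $V$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
The implication (3)$\Rightarrow$(2) is Theorem~\ref{thm:main}, and (1) is the case $F=\mathbb K$, $\alpha=1$ of (2). For (1)$\Rightarrow$(3), parts (a) and (c) of Lemma~\ref{lem:simplex} reduce to $X=B_{E^*}$, and we may take $E\ne\{0\}$. Let $\psi:Y\to M$ be continuous with $M$ metrizable. Apply Lemma~\ref{lem:D} with $\psi_k=\psi$. Then $\psi=\varphi\circ\pi|_Y$ with $\varphi$ continuous on $\pi(Y)=\operatorname{ext}Z$. By Proposition~\ref{prop:Fsigma}, $\operatorname{ext}Z$ is $F_\sigma$ in the compact space $Z$, hence $\sigma$-compact, and so is $\psi(Y)=\varphi(\operatorname{ext}Z)$.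

Now let $X$ be any metrizable (S,R,C) compact set. Then $\operatorname{ext}X$ is separable and metrizable, hence Lindel\"of. If it has (P), it is $\sigma$-compact, by (P) applied to the identity map; conversely, continuous images of $\sigma$-compact spaces are $\sigma$-compact. In the compact space $X$, $\sigma$-compact means $F_\sigma$. If $\operatorname{ext}X$ is resolvable, it is $F_\sigma$ by Lemma~\ref{lem:kernel}. If it is $F_\sigma$, then by (F7) $X$ is covered by countably many closed sets, each contained in $\operatorname{ext}X$ or in its complement. For a nonempty closed $H$, the Baire category theorem gives one of these sets whose trace on $H$ has nonempty interior in $H$, and $1_{\operatorname{ext}X}$ is constant there. So $\operatorname{ext}X$ is resolvable.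

The Poulsen simplex is a metrizable Choquet simplex with more than one point in which $\operatorname{ext}X$ is dense. The complement of $\operatorname{ext}X$ is dense as well: if $x$ is extreme and $w\ne x$, the points $(1-t)x+tw$, $0<t<1$, are not extreme and tend to $x$ as $t\to0$. So $\operatorname{ext}X$ is not resolvable (take $H=X$), and conditions (1)--(3) fail.
\end{proof}

\begin{thebibliography}{1}
\bibitem{KS} Ond\v{r}ej F.K. Kalenda and Ji\v{r}\'i Spurn\'y, \emph{Baire classes of affine vector-valued functions}, arXiv:1411.1874 (2014).
\end{thebibliography}
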